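# Edge counts from tensor dimensions: $K_{s,t}$-saturated bipartite graphs

## 1. A vector for each nonedge

Let $G$ be a bipartite graph with fixed classes $L$ and $R$, $|L|=n_1$, $|R|=n_2$, and let $1\le s\le t$ with $n_1,n_2\ge t-1$. A *nonedge* is a pair $xy$ with $x\in L$, $y\in R$ that is not an edge. We are going to attach vectors to certain nonedges and study the space that they span.

**Definition (types).** A nonedge $xy$ is of *type 1* if there are sets $Z\subset L\setminus\{x\}$ and $T\subset R\setminus\{y\}$ with $|Z|=s-1$, $|T|=t-1$, such that all pairs in $(Z\cup x)\times(T\cup y)$ except $xy$ are edges. It is of *type 2* if there are $Z'\subset R\setminus\{y\}$ and $T'\subset L\setminus\{x\}$ with $|Z'|=s-1$, $|T'|=t-1$, such that all pairs in $(T'\cup x)\times(Z'\cup y)$ except $xy$ are edges.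

So adding a type 1 nonedge completes a $K_{s,t}$ whose $s$-class lies in $L$, and adding a type 2 nonedge completes one whose $s$-class lies in $R$. A nonedge may have both types. For each nonedge and each type it has, we fix such sets once and for all.

**Definition (general position).** For a finite set $P$ and $0\le m\le |P|$, a linear map $\mathbb R^P\to\mathbb R^m$ is *in general position* if the images of any $m$ standard basis vectors form a basis of $\mathbb R^m$.

Such maps exist: choose distinct reals $\tau_p$ and send $e_p\mapsto(1,\tau_p,\dots,\tau_p^{m-1})$; any $m$ of these vectors are independent by the Vandermonde determinant. For $m=1$ this is the sum of the coordinates, and for $m=0$ it is the zero map. A map in general position is surjective, and the images of any $m$ or more basis vectors span.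

Fix $\ell_0:\mathbb R^L\to\mathbb R^{s-1}$ in general position. Let $xy$ be a type 1 nonedge with its set $Z$. The vectors $\ell_0(e_z)$, $z\in Z$, form a basis of $\mathbb R^{s-1}$, so $\ell_0(e_x)=\sum_{z\in Z} c_z\ell_0(e_z)$ for unique $c_z$. Put
$$u_{xy}=e_x-\sum_{z\in Z}c_ze_z\ \in\ \ker \ell_0 .$$

**Definition (left representation).** Let $A\subset\ker\ell_0$ be the span of all $u_{xy}$ over type 1 nonedges. Let $E=\mathbb R^L/A$, let $\ell:\mathbb R^L\to E$ be the quotient map, and $\ell_x=\ell(e_x)$. As $A\subset\ker\ell_0$, there is a surjective $\pi:E\to\mathbb R^{s-1}$ with $\ell_0=\pi\circ\ell$. Let $E_0=\ker\pi$ and $\rho=\dim E_0$.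

Then
$$\dim E=s-1+\rho,\qquad \dim A=n_1-(s-1)-\rho. \tag{1}$$

In $E$ we have forced, for each type 1 nonedge, $\ell_x$ to be a combination of the $\ell_z$, $z\in Z$, where $Z\subset N(y)$. The number $\rho$ measures how far these relations are from collapsing $\mathbb R^L$ all the way down to $\mathbb R^{s-1}$.

**Definition (right representation).** Do the same on $R$ with type 2 nonedges: $\ell_0':\mathbb R^R\to\mathbb R^{s-1}$ in general position; $u'_{xy}=e_y-\sum_{z\in Z'}c'_ze_z\in\ker\ell_0'$; $A'$ the span of these vectors; $E'=\mathbb R^R/A'$ with quotient map $\ell'$, and $\ell'_y=\ell'(e_y)$; and $\dim E'=s-1+\sigma$ with $\sigma\ge0$. So $\dim A'=n_2-(s-1)-\sigma$.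

**Example $G_0$** ($s=2$, $t=4$). Let $L=\{a,x,p_1,p_2\}$, $R=\{a',y,r_1,r_2\}$. Join $a$ to all of $R$ and $a'$ to all of $L$, and add the edge $xy$ and the four edges $p_ir_j$. That is $4+3+1+4=12$ edges. The nonedges are $p_iy$ and $xr_j$. The nonedge $p_iy$ is of type 1 with $Z=\{a\}$, $T=\{a',r_1,r_2\}$; it is not of type 2, since $y$ has only the two neighbors $a,x$ and type 2 needs $t-1=3$ of them. Symmetrically, $xr_j$ is of type 2 only. With $\ell_0$ the sum of coordinates, $u_{p_iy}=e_{p_i}-e_a$. So $\dim A=2$, and $E$ has basis $\ell_a,\ell_x$ with $\ell_{p_1}=\ell_{p_2}=\ell_a$; $E_0$ is spanned by $\ell_x-\ell_a$, and $\rho=1$. By symmetry $\sigma=1$.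

When $s=2$ and $\ell_0$ is the sum of coordinates, the vectors are always differences $e_x-e_z$. Draw the graph on $L$ with these pairs $xz$ as edges; then $\dim A$ is $n_1$ minus its number of components, so $\rho+1$ is the number of components.

What is this for? The space $\mathcal E$ of real $L\times R$ matrices supported on the edges of $G$ has dimension exactly $e(G)$. If we can force $\mathcal E$, or quotients of it, to be large, we get a lower bound on the number of edges. The spaces $A,E,A',E'$ let the nonedges do this forcing, in graphs where every nonedge has a type.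

## 2. Saturated graphs and the two theorems

**Definition (saturation).** $G$ is *$K_{s,t}$-saturated* if it contains no $K_{s,t}$, but adding any nonedge creates one. The $s$-class of the copy may lie in $L$ or in $R$. The minimum number of edges of such a graph with classes of sizes $n_1,n_2$ is $\operatorname{sat}(K_{n_1,n_2},K_{s,t})$. $G$ is *semi-saturated* if every nonedge $xy$, when added, creates a copy of $K_{s,t}$ containing $xy$.

A saturated graph is semi-saturated: it has no copy of its own, so the new copy uses the new edge. In a semi-saturated graph every nonedge is of type 1 or type 2, according to the side on which the $s$-class of the new copy lies. A complete bipartite graph is semi-saturated for the trivial reason that it has no nonedge.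

How few edges can a saturated graph have? Moshkovitz and Shapira conjectured that for fixed $1\le s<t$ and all $n\ge N(s,t)$,
$$\operatorname{sat}(K_{n,n},K_{s,t})=(s+t-2)n-\Big\lfloor\Big(\frac{s+t-2}{2}\Big)^2\Big\rfloor .$$
The question is taken from Debsoumya Chakraborti, Da Qi Chen, Mihir Hasabnis, "Minimizing the number of edges in $K_{s,t}$-saturated bipartite graphs", arXiv:2009.07651 (2020). The conjecture is true. Write $D=t-s$ and $m^+=\max(m,0)$.

**Theorem 1.** Let $1\le s<t$. For all $n\ge t-1+\lfloor\frac{t-s}2\rfloor$,
$$\operatorname{sat}(K_{n,n},K_{s,t})=(s+t-2)n-\Big\lfloor\Big(\frac{s+t-2}{2}\Big)^2\Big\rfloor .$$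
The lower bound holds for all $n\ge t-1$.

So one can take $N(s,t)=t-1+\lfloor (t-s)/2\rfloor$.

**Theorem 2.** Let $1\le s\le t$, $n_1\ge n_2\ge t-1$ and $\delta=n_1-n_2$. Every semi-saturated $G$ satisfies
$$e(G)\ \ge\ (s-1)n_1+(t-1)n_2-(s-1)(t-1)-\Big\lfloor\frac{((D-\delta)^+)^2}{4}\Big\rfloor .$$
If $n_2\ge t-1+\lfloor(D-\delta)^+/2\rfloor$, equality is attained by a $K_{s,t}$-saturated graph; so in this range the right side equals $\operatorname{sat}(K_{n_1,n_2},K_{s,t})$.

Theorem 1 is the case $\delta=0$, because
$$\frac{(s+t-2)^2}{4}=(s-1)(t-1)+\frac{(t-s)^2}{4}$$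
and $(s-1)(t-1)$ is an integer. The lower bound does not use that $G$ is $K_{s,t}$-free.

Some lower bound on $n$ is needed. For $n=t-1$ no copy of $K_{s,t}$ fits into $K_{n,n}$, so the only saturated graph is $K_{n,n}$, with $(t-1)^2$ edges. The formula gives $(s+t-2)(t-1)-(s-1)(t-1)-\lfloor D^2/4\rfloor=(t-1)^2-\lfloor D^2/4\rfloor$, which is smaller once $D\ge2$. For $D\in\{2,3\}$ the range in Theorem 1 is $n\ge t$, so there it cannot be extended to $n=t-1$.

## 3. Stars and four-cycles by hand

**The star $K_{1,2}$.** A graph with no $K_{1,2}$ is a matching. Adding $xy$ creates a $K_{1,2}$ exactly when $x$ or $y$ already has an edge. So a saturated graph is a matching whose unmatched vertices all lie in one class; in the balanced case it is a perfect matching, with $n$ edges. The formula gives $n-\lfloor 1/4\rfloor=n$.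

**The star $K_{1,t}$, with $n\times n$ host.** Here $Z=\emptyset$, and $xy$ is of type 1 exactly when $d(x)\ge t-1$, of type 2 exactly when $d(y)\ge t-1$. Let $X\subset L$ be the vertices lying in no type 1 nonedge, and $Y\subset R$ those lying in no type 2 nonedge; write $|X|=\rho$, $|Y|=\sigma$. If $G$ is semi-saturated, then:

- every vertex of $L\setminus X$ and of $R\setminus Y$ has degree at least $t-1$;
- all pairs in $X\times Y$ are edges, since a nonedge $xy$ with $x\in X$, $y\in Y$ would have no type.

Summing degrees over $L$, and then over $R$, we get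
$$e(G)\ge(t-1)(n-\rho)+\rho\sigma,\qquad e(G)\ge(t-1)(n-\sigma)+\rho\sigma. \tag{2}$$
By symmetry let $\rho\ge\sigma$. If $\rho\le t-1$, the second bound gives $e(G)\ge (t-1)n-\sigma(t-1-\rho)\ge(t-1)n-\sigma(t-1-\sigma)\ge(t-1)n-\lfloor (t-1)^2/4\rfloor$; the last step holds because $\sigma(t-1-\sigma)$ is an integer and is at most $(t-1)^2/4$. If $\rho>t-1$, then the second bound gives $e(G)\ge(t-1)n$. This is the lower bound of Theorem 1 for $s=1$.

The letters are not a coincidence. For $s=1$ we have $\ell_0=0$ and $u_{xy}=e_x$, so $A$ is spanned by the $e_x$ with $x\notin X$, and $\dim E_0=\dim E=|X|$. Thus $\rho,\sigma$ of Section 1 are $|X|,|Y|$ when $s=1$.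

**The four-cycle $K_{2,2}$.** Semi-saturated means that every nonedge $xy$ has a path of length 3 between its ends. So $G$ is connected, and $e(G)\ge n_1+n_2-1$, which is the bound of Theorem 2 for $s=t=2$. Connectivity is a rank statement, and for $s=2$ the vectors $e_x-e_z$ of Section 1 are of just this kind.

## 4. Stripping off full vertices, and a graph with none

A sensible first approach is to reduce to $s=1$. Suppose a semi-saturated $n\times n$ graph $G$ has sets $S\subset L$, $S'\subset R$ of size $s-1$ with $S$ joined to all of $R$ and $S'$ joined to all of $L$. Delete them, leaving a graph $G'$ with classes of size $n-s+1\ge D$. A nonedge $xy$ of $G$ has $x\notin S$, $y\notin S'$. If it is of type 1, then $T\subset N(x)$ with $|T|=t-1$, so $x$ keeps at least $t-1-(s-1)=D$ neighbors; if it is of type 2, then $y$ does. So $G'$ is semi-saturated for $K_{1,D+1}$, and by Section 3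
$$e(G)\ge(s-1)n+(s-1)(n-s+1)+D(n-s+1)-\lfloor D^2/4\rfloor=(s+t-2)n-(s-1)(t-1)-\lfloor D^2/4\rfloor .$$
This is the bound we want. But the sets $S,S'$ need not exist. Let $t\ge2$ and let $G$ be $K_{t+1,t+1}$ minus a perfect matching $\{x_iy_i\}$. Two vertices in the same class have exactly $t-1$ common neighbors, so there is no $K_{2,t}$. After adding $x_1y_1$, the vertices $x_1,x_2$ have the $t$ common neighbors $y_1,y_3,\dots,y_{t+1}$. So $G$ is $K_{2,t}$-saturated, and no vertex is joined to the whole opposite class. The sets $Z$ are really different for different nonedges: the one for $x_iy_i$ must avoid $x_i$.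

Without $S$ and $S'$, a degree sum over $L$ gives too little. We know that $d(x)\ge t-1$ for vertices in a type 1 nonedge, which gives a main term of at most $(t-1)n$, while the target is $(s+t-2)n$. So we need an argument that sees the $Z$'s even when they vary. The spaces $A$ and $E$ do that: by (1), they always leave exactly $s-1$ dimensions on top of $\rho$, whichever sets $Z$ occur.

## 5. Tensor facts and a degree bound

We identify $\mathbb R^L\otimes\mathbb R^R$ with the $L\times R$ matrices, $e_x\otimes e_y$ being the matrix with a single $1$ at $(x,y)$. An element is then a list of columns, one vector in $\mathbb R^L$ for each $v\in R$; likewise $E\otimes\mathbb R^R=\bigoplus_{v\in R}E$. We use the following textbook facts.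

**Fact 1.** $\dim(U\otimes W)=\dim U\dim W$, and if $(u_i)$ spans $U$ and $(w_j)$ spans $W$, then the $u_i\otimes w_j$ span $U\otimes W$.

**Fact 2.** If $B\subset U$ is a subspace and $\kappa:U\to U/B$ the quotient map, then $\kappa\otimes\mathrm{id}_W$ has kernel $B\otimes W$; similarly on the other side.

For Fact 2, extend a basis $b_1,\dots,b_k$ of $B$ by $b_{k+1},\dots,b_m$ to a basis of $U$, and take a basis $(w_j)$ of $W$. The map sends $b_i\otimes w_j$ to $0$ for $i\le k$ and sends the remaining $b_i\otimes w_j$ to linearly independent elements.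

From now on $G$ is semi-saturated.

**Degree bound.** Every vertex $v$ has $d(v)\ge s-1$. If $v$ lies in a nonedge, then adding it puts $v$ in a copy of $K_{s,t}$, so $d(v)+1\ge s$. Otherwise $v$ is joined to the whole opposite class and $d(v)\ge\min(n_1,n_2)\ge t-1\ge s-1$.

For $v\in R$ let
$$S_v=\mathrm{span}\{\ell_x:x\in N(v)\}\subset E .$$
In the star case $s=1$ we have $\ell_x=0$ for $x\notin X$, and the $\ell_x$ with $x\in X$ form a basis of $E$; so $\dim S_v$ is the number of neighbors of $v$ in $X$. In the example $G_0$, the dimensions of $S_{a'},S_y,S_{r_1},S_{r_2}$ are $2,2,1,1$, because $N(a')=L$, $N(y)=\{a,x\}$, $N(r_j)=\{a,p_1,p_2\}$.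

## 6. The edge space modulo $A\otimes\mathbb R^R$

**Step 1.** This step replaces the degree sum over $L$. It shows that
$$e(G)\ \ge\ (t-1)\dim A+\sum_{v\in R}\dim S_v. \tag{3}$$
For $s=1$ this is the statement that the $n_1-\rho$ vertices outside $X$ have degree at least $t-1$ each, while the rest of the sum counts the edges at $X$.

Let $\mathcal E=\mathrm{span}\{e_x\otimes e_y:xy\in E(G)\}$, so $\dim\mathcal E=e(G)$. Let $V\subset\mathbb R^R$ be the kernel of a linear map $\mathbb R^R\to\mathbb R^{t-1}$ in general position; it exists since $n_2\ge t-1$, and $\dim V=n_2-t+1$. If $|T|=t-1$ and $v\in R\setminus T$, then $V$ contains a vector $e_v+\sum_{w\in T}f_we_w$, since the images of the $e_w$, $w\in T$, form a basis of $\mathbb R^{t-1}$.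

We claim that
$$A\otimes\mathbb R^R\ \subset\ \mathcal E+A\otimes V. \tag{4}$$
It suffices to treat $u\otimes e_v$ with $u=u_{xy}$, $xy$ a type 1 nonedge with sets $Z,T$, and $v\in R$. If $v\in T$, then $v$ is adjacent to every vertex of $Z\cup x$, and this set contains the support of $u$. So $u\otimes e_v$ is a combination of edge matrices: $u\otimes e_v\in\mathcal E$. If $v\notin T$ (which includes $v=y$), take $f=e_v+\sum_{w\in T}f_we_w\in V$. Then
$$u\otimes e_v=u\otimes f-\sum_{w\in T}f_w\,(u\otimes e_w)\ \in\ A\otimes V+\mathcal E,$$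
using the first case for each $w\in T$. This proves (4).

As $A\otimes V\subset A\otimes\mathbb R^R$, (4) gives $\mathcal E+A\otimes V=\mathcal E+A\otimes\mathbb R^R$. We compute the dimension of this space in two ways. By Fact 2, $A\otimes\mathbb R^R$ is the kernel of $\ell\otimes\mathrm{id}:\mathbb R^L\otimes\mathbb R^R\to E\otimes\mathbb R^R$, so the dimension of the right side is $n_2\dim A$ plus the dimension of the image of $\mathcal E$. A matrix in $\mathcal E$ has, independently for each $v$, an arbitrary column supported on $N(v)$. So the image is $\bigoplus_v S_v$. Hence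
$$n_2\dim A+\sum_{v\in R}\dim S_v=\dim(\mathcal E+A\otimes V)\le e(G)+(n_2-t+1)\dim A,$$
and (3) follows.

In $G_0$ the bound (3) reads $12\ge 3\cdot2+6$, with equality.

## 7. How the spaces $S_v$ fill $E_0\otimes E'$

It remains to bound $\sum_v\dim S_v$ below. There are two quick bounds, and neither is enough.

- By the degree bound, $\pi(S_v)$ is the span of at least $s-1$ vectors $\ell_0(e_x)$, so $\pi(S_v)=\mathbb R^{s-1}$ and $\dim S_v\ge s-1$. This gives $\sum_v\dim S_v\ge(s-1)n_2$. Put into (3) it loses $\rho(t-1)$ against $(t-1)n_1+(s-1)n_2-(s-1)(t-1)$, and nothing bounds $\rho$. In $G_0$ it gives $6+4=10<12$.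
- For $s=1$ the term $\rho\sigma$ in (2) came from the fact that $X\times Y$ is complete. Its general form is part (a) below: the $S_v$ together fill $E\otimes E'$, so $\sum_v\dim S_v\ge(s-1+\rho)(s-1+\sigma)$. In $G_0$ this gives $4$, whereas the true value is $6$. The shortfall against what we are about to prove is
$$(s-1)n_2+\rho(s-1+\sigma)-(s-1+\rho)(s-1+\sigma)=(s-1)(n_2-(s-1)-\sigma)=(s-1)\dim A',$$
and it disappears exactly when $s=1$ or $A'=0$.

Each bound sees a different part of $S_v$: the first sees the image under $\pi$, and for the second we only need the kernel of $\pi$. So split $S_v$ along $\pi$, and ask that the kernels alone fill $E_0\otimes E'$.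

**Step 2.** This step combines the two bounds. It shows that
$$\sum_{v\in R}\dim S_v\ \ge\ (s-1)n_2+\rho(s-1+\sigma). \tag{5}$$

Let $K_v=S_v\cap E_0$, the kernel of $\pi$ on $S_v$. Since $\pi(S_v)=\mathbb R^{s-1}$, we have $\dim S_v=s-1+\dim K_v$. So (5) says that $\sum_v\dim K_v\ge\rho(s-1+\sigma)=\dim(E_0\otimes E')$. Consider the linear map
$$\Psi:\bigoplus_{v\in R}S_v\to E\otimes E',\qquad \Psi\big((a_v)_v\big)=\sum_{v\in R}a_v\otimes\ell'_v .$$
It suffices to prove that $\Psi\big(\bigoplus_vK_v\big)\supseteq E_0\otimes E'$, because a linear map does not increase dimension.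

**Step 2(a).** The purpose is to show that $\Psi$ is surjective; this is where we use that every nonedge has a type. By Fact 1 the $\ell_x\otimes\ell'_y$ span $E\otimes E'$, so it is enough to show that each of them lies in the image.

- If $xy$ is an edge, then $\ell_x\in S_y$, and $\ell_x\otimes\ell'_y$ is the image of the tuple with $\ell_x$ in position $y$ and $0$ elsewhere.
- If $xy$ is a type 1 nonedge, then $\ell(u_{xy})=0$ gives $\ell_x=\sum_{z\in Z}c_z\ell_z$ with $Z\subset N(y)$. So again $\ell_x\in S_y$.
- If $xy$ is a type 2 nonedge, then $\ell'(u'_{xy})=0$ gives $\ell'_y=\sum_{z\in Z'}c'_z\ell'_z$ with $Z'\subset N(x)$. So $\ell_x\otimes\ell'_y=\sum_{z\in Z'} c'_z\,\ell_x\otimes\ell'_z$, where every $xz$ is an edge, and the first case applies to each term.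

**Step 2(b).** The purpose is to correct a preimage of $q\in E_0\otimes E'$ so that it lies in $\bigoplus_vK_v$. By (a), $q=\Psi(a)$ for some $a=(a_v)$ with $a_v\in S_v$. The entries $\pi(a_v)$ need not vanish. But applying $\pi\otimes\mathrm{id}$, which kills $E_0\otimes E'$, gives
$$0=\sum_v\pi(a_v)\otimes\ell'_v=(\mathrm{id}\otimes\ell')\Big(\sum_v\pi(a_v)\otimes e_v\Big).$$
By Fact 2, the kernel of $\mathrm{id}\otimes\ell'$ on $\mathbb R^{s-1}\otimes\mathbb R^R$ is $\mathbb R^{s-1}\otimes A'$, and $A'$ is spanned by the vectors of type 2 nonedges. So we can write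
$$\sum_v\pi(a_v)\otimes e_v=\sum_j\varepsilon_j\otimes u'_j,\qquad\text{that is,}\qquad \pi(a_v)=\sum_j(u'_j)_v\,\varepsilon_j\ \text{ for every } v, \tag{6}$$
with finitely many $\varepsilon_j\in\mathbb R^{s-1}$ and $u'_j=u'_{x_jy_j}$ the vector of a type 2 nonedge with sets $Z'_j,T'_j$.

For each $j$ we now build an element $a^j$ of $\ker\Psi$ whose image under $\pi$ is $\varepsilon_j\otimes u'_j$. Since $|T'_j|=t-1\ge s-1$, the vectors $\pi(\ell_\tau)=\ell_0(e_\tau)$, $\tau\in T'_j$, span $\mathbb R^{s-1}$. So there is
$$b_j\in\mathrm{span}\{\ell_\tau:\tau\in T'_j\}\quad\text{with}\quad\pi(b_j)=\varepsilon_j .$$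
Put $a^j_v=(u'_j)_v\,b_j$. This is a legal tuple: if $(u'_j)_v\ne0$, then $v\in Z'_j\cup y_j$. By the definition of type 2, such a $v$ is adjacent to all of $T'_j$ (the only missing pair is $x_jy_j$, and $x_j\notin T'_j$). So $b_j\in S_v$, and $a^j\in\bigoplus_vS_v$. Moreover
$$\Psi(a^j)=\sum_v(u'_j)_v\,b_j\otimes\ell'_v=b_j\otimes\ell'(u'_j)=0 .$$

Let $\tilde a=a-\sum_ja^j$. Then $\Psi(\tilde a)=q$, and by (6) $\pi(\tilde a_v)=\pi(a_v)-\sum_j(u'_j)_v\varepsilon_j=0$ for every $v$. So $\tilde a_v\in S_v\cap E_0=K_v$, and $q\in\Psi(\bigoplus_vK_v)$. This proves (5).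

In $G_0$ we have $K_{a'}=K_y=E_0$ and $K_{r_1}=K_{r_2}=0$. So $\sum_v\dim K_v=2=\rho(s-1+\sigma)$, and (5) is an equality.

## 8. Two inequalities in $\rho$ and $\sigma$

**Step 3.** This step eliminates $\rho$ and $\sigma$ and finishes the lower bound. By (1), (3) and (5),
$$\begin{aligned}e(G)&\ge(t-1)(n_1-s+1-\rho)+(s-1)n_2+\rho(s-1+\sigma)\\&=(t-1)n_1+(s-1)n_2-(s-1)(t-1)-\rho(D-\sigma),\end{aligned} \tag{7}$$
since $(t-1)-(s-1)=D$.

Nothing so far used which class is larger, only that both have at least $t-1$ vertices. Interchange $L$ and $R$. Then types 1 and 2 are interchanged, with the same fixed sets, and so are the two representations, and $\rho$ with $\sigma$. Hence, for the same numbers $\rho,\sigma$,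
$$e(G)\ge(s-1)n_1+(t-1)n_2-(s-1)(t-1)-\sigma(D-\rho). \tag{8}$$
For $s=1$ and $n_1=n_2$ these are the two inequalities (2).

Now let $n_1=n_2+\delta$ with $\delta\ge0$, and let
$$g=(s-1)n_1+(t-1)n_2-(s-1)(t-1)-e(G).$$
Since $(s-1)n_1+(t-1)n_2-(t-1)n_1-(s-1)n_2=-D\delta$, (7) and (8) become
$$g\le\rho(D-\sigma)-D\delta,\qquad g\le\sigma(D-\rho). \tag{9}$$
The lower bound of Theorem 2 is the claim $g\le\lfloor((D-\delta)^+)^2/4\rfloor$. Recall that $\rho,\sigma\ge0$ are integers and $D\ge0$.

If $\sigma=0$ or $\rho\ge D$, the second bound in (9) gives $g\le0$. If $\sigma\ge D$, the first gives $g\le0$. In these cases we are done. Otherwise $1\le\sigma<D$ and $\rho<D$, and we compare $\rho$ with $\sigma+\delta$.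

- If $\rho\ge\sigma+\delta$, the second bound gives $g\le\sigma(D-\rho)\le\sigma(D-\delta-\sigma)$.
- If $\rho<\sigma+\delta$, the first bound and $D-\sigma>0$ give $g\le(\sigma+\delta)(D-\sigma)-D\delta=\sigma(D-\delta-\sigma)$.

So $g\le\sigma(D-\delta-\sigma)$ in both cases. This integer is at most $(D-\delta)^2/4$, hence at most $\lfloor(D-\delta)^2/4\rfloor$. If $D\le\delta$ it is at most $-\sigma^2<0$. This proves the claim, and with it the lower bound of Theorem 2. For $\delta=0$ it is the lower bound of Theorem 1, for all $n\ge t-1$.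

## 9. Graphs attaining the bound

**Step 4.** This step constructs a saturated graph with exactly as many edges as the bound. The plan is to use full vertices as in Section 4 and, on the rest, a graph for which the star argument is tight: a complete bipartite graph on low-degree vertices, and a regular graph beside it.

Let $q=\lfloor(D-\delta)^+/2\rfloor$ and $n_2\ge t-1+q$. Choose $S\subset L$ and $S'\subset R$ with $|S|=|S'|=s-1$. Join $S$ to all of $R$ and $S'$ to all of $L$. Let $L'=L\setminus S$, $R'=R\setminus S'$, and choose $X\subset L'$ with $|X|=q+\delta$ and $Y\subset R'$ with $|Y|=q$. Then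
$$|L'\setminus X|=|R'\setminus Y|=k:=n_2-s+1-q\ \ge\ t-1-(s-1)=D,$$
so these choices are possible. Between $L'$ and $R'$ put the graph $F$ that consists of the complete bipartite graph between $X$ and $Y$ and a $D$-regular bipartite graph between $L'\setminus X$ and $R'\setminus Y$. For the latter, index both sides by $\mathbb Z/k$ and join $i$ to $i,i+1,\dots,i+D-1$, which are distinct as $D\le k$ (if $k=0$, then $D=0$ and there is nothing to do). There are no other edges. The graph $G_0$ is the case $s=2$, $t=4$, $n_1=n_2=4$, where $q=1$ and $k=2$.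

**Degrees in $F$.** Vertices of $X$ have degree $q\le D$. If $q>0$, then $\delta<D$, and vertices of $Y$ have degree $q+\delta\le\frac{D-\delta}2+\delta=\frac{D+\delta}{2}\le D$; if $q=0$, $Y$ is empty. All other vertices of $L'\cup R'$ have degree exactly $D$ in $F$.

**No $K_{s,t}$.** The $s$-class of a copy lies in one class of $G$, and $|S|=|S'|=s-1$, so it contains a vertex outside $S\cup S'$. That vertex has degree at most $(s-1)+D=t-1$ in $G$, but it would need degree at least $t$.

**Saturation.** A nonedge $xy$ has $x\in L'$, $y\in R'$, and $x\notin X$ or $y\notin Y$, since $X\times Y$ consists of edges. If $x\notin X$, then $|N(x)|=(s-1)+D=t-1$, and $S$ is joined to all of $R$. So after adding $xy$, the sets $S\cup\{x\}$ and $N(x)\cup\{y\}$, of sizes $s$ and $t$, span a $K_{s,t}$. If $y\notin Y$, then $|N(y)|=t-1$, and $S'\cup\{y\}$ and $N(y)\cup\{x\}$ span a $K_{s,t}$.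

**Number of edges.** Count the edges at $S$, then those from $S'$ to $L'$, then the two parts of $F$:
$$(s-1)n_2+(s-1)(n_1-s+1)+q(q+\delta)+D(n_2-s+1-q).$$
Here $(s-1)n_2+Dn_2=(t-1)n_2$ and $(s-1)^2+D(s-1)=(s-1)(t-1)$, so the sum equals
$$(s-1)n_1+(t-1)n_2-(s-1)(t-1)-q(D-\delta-q).$$
If $\delta\le D$, then $q=\lfloor\frac{D-\delta}{2}\rfloor$ and $D-\delta-q=\lceil\frac{D-\delta}2\rceil$, and the product of these is $\lfloor(D-\delta)^2/4\rfloor$. If $\delta>D$, then $q=0$, and both $q(D-\delta-q)$ and $\lfloor((D-\delta)^+)^2/4\rfloor$ are $0$. In all cases the number of edges equals the lower bound of Step 3. This proves Theorem 2. The case $\delta=0$, $s<t$ is Theorem 1, and with it the conjecture holds with $N(s,t)=t-1+\lfloor(t-s)/2\rfloor$. $\qquad\blacksquare$
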